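\title{The mixing time exponent of the exclusion process in a random environment}

\begin{abstract}
We study the simple exclusion process with $k\le N/2$ particles on a segment of $N$ sites, with jump rates given by an i.i.d.\ uniformly elliptic environment that drives the particles to the right. We prove that, with probability tending to one, the total variation mixing time is $N^{o(1)}\max\big(N,\,N^{1/\lambda},\,kN^{1/(2\lambda)}\big)$, where $\lambda$ is the exponent that governs the height of the potential barriers of the environment. This proves a conjecture from a paper of Lacoin and Yang. The upper bound switches edges off along a deterministic schedule, cuts each high barrier into two barriers of half the height, and moves the particles through the segment in a pipeline.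
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the result}

Throughout, $[a,b]$ denotes the set of integers $x$ with $a\le x\le b$. Let $\omega=(\omega_x)_{x\in\mathbb Z}$ be an i.i.d.\ sequence with law $\mathbb P$, \emph{uniformly elliptic}: there is $\alpha\in(0,1/2)$ with $\omega_x\in[\alpha,1-\alpha]$ almost surely. Given $\omega$, $N\ge2$ and $1\le k\le N/2$, the exclusion process is the continuous-time Markov chain $(\eta_t)$ on the $k$-element subsets of $[1,N]$ (the occupied sites) in which a particle at $x$ jumps to $x+1$ at rate $\omega_x$ and to $x-1$ at rate $1-\omega_x$, provided the target lies in $[1,N]$ and is vacant. The chain is irreducible. We write $\pi$ for its equilibrium measure, $P_t(\eta,\cdot)$ for the law at time $t$ from $\eta$, and $\mathbf P,\mathbf E$ for probabilities and expectations of the dynamics in the fixed environment. With $\|\mu-\nu\|=\max_{\mathcal A}|\mu(\mathcal A)-\nu(\mathcal A)|$, put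
\[
\Delta(t)=\max_\eta\|P_t(\eta,\cdot)-\pi\|,\qquad t^{N,k}_{\rm mix}(\varepsilon)=\inf\{t\ge0:\Delta(t)\le\varepsilon\},\quad \varepsilon\in(0,1).
\]
The function $\Delta$ is nonincreasing, and the mixing time $t^{N,k}_{\rm mix}(\varepsilon)$ is a random variable because it depends on $\omega$.

Let $\rho_x=(1-\omega_x)/\omega_x$ and assume $\mathbb E\log\rho_1<0$, so that particles tend to move to the right. Let $\lambda>0$ solve $\mathbb E\rho_1^\lambda=1$, with $\lambda=\infty$ and $1/\lambda=0$ if there is no positive root. For instance, if $\omega_1$ equals $1-\alpha$ with probability $p>1/2$ and $\alpha$ otherwise, then $s=((1-\alpha)/\alpha)^\lambda$ solves $p/s+(1-p)s=1$, so $s=p/(1-p)$; every $\lambda\in(0,\infty)$ occurs in this family.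

The problem comes from Lacoin and Yang \cite{LY}. For $k=N^{\beta+o(1)}$ with $\beta\in[0,1)$ it is known that, with probability tending to one,
\[
N^{\max(1,\,1/\lambda,\,\beta+1/(2\lambda))+o(1)}\le t^{N,k}_{\rm mix}\le N^{C+o(1)}
\]
for a constant $C$ depending on the law of $\omega$, and the conjecture is that the lower bound is sharp up to a subpolynomial factor. We prove it.

\begin{theorem}\label{thm:main}
Let $\omega$ be i.i.d.\ and uniformly elliptic with $\mathbb E\log\rho_1<0$. Let $(k_N)$ be any sequence with $1\le k_N\le N/2$, and let $\varepsilon\in(0,1)$. Then, in probability as $N\to\infty$,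
\[
\frac{\log t^{N,k_N}_{\rm mix}(\varepsilon)}{\log N}-\max\Big(1,\ \frac1\lambda,\ \frac{\log k_N}{\log N}+\frac1{2\lambda}\Big)\longrightarrow0 .
\]
In particular, if $k_N=N^{\beta+o(1)}$ with $\beta\in[0,1]$, then $t^{N,k_N}_{\rm mix}=N^{\max(1,\,1/\lambda,\,\beta+1/(2\lambda))+o(1)}$ with probability tending to one.
\end{theorem}

The third term exceeds the other two exactly when $\beta>\max\big(1-\frac1{2\lambda},\frac1{2\lambda}\big)$, which is possible for some $\beta<1$ if and only if $1/2<\lambda<\infty$. For $k=1$ the theorem gives $N^{\max(1,1/\lambda)+o(1)}$.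

\subsection{The potential and the three terms}\label{sec:potential}

The edge $(x,x+1)$ is crossed to the right at rate $p_x=\omega_x$ and to the left at rate $q_x=1-\omega_{x+1}$. Define the \emph{potential} $V$ by $V(1)=0$ and
\begin{equation}\label{eq:V}
V(x+1)-V(x)=\log\frac{q_x}{p_x},\qquad\text{that is,}\qquad e^{-V(x)}p_x=e^{-V(x+1)}q_x .
\end{equation}
With $c_0=\log(1/\alpha)$ we have $|V(x+1)-V(x)|\le c_0$. For a segment $J\subset[1,N]$ and $0\le c\le|J|$, the \emph{exclusion process on $J$} has $c$ particles in $J$ and uses only the edges with both ends in $J$. By \eqref{eq:V} it is reversible with respect to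
\[
\pi_{J,c}(\eta)\ \propto\ \exp\Big(-\sum_{x\in\eta}V(x)\Big),
\]
and $\pi=\pi_{[1,N],k}$. Particles prefer sites of low potential, one particle per site. The increments of $V$ are not independent, but $V$ is close to the random walk $U$ on $\mathbb Z$ with $U(0)=0$ and $U(u)-U(u-1)=\log\rho_u$: collecting terms gives $V(y)-V(x)=U(y)-U(x)+\log\omega_y-\log\omega_x$, so
\begin{equation}\label{eq:UV}
\big|(V(y)-V(x))-(U(y)-U(x))\big|\le c_0 .
\end{equation}
The walk $U$ has negative drift, so at equilibrium the particles sit near the right end. What delays a particle is a rise of $V$, and we measure the highest barrier in $J$ by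
\[
h(J)=\max\{V(y)-V(x):x\le y,\ x,y\in J\}\ \ge0 .
\]

Three mechanisms slow the process down. First, a particle has to travel a distance of order $N$ at bounded speed. Second, if $\lambda<\infty$, then $\mathbb E\,e^{\lambda(U(y)-U(x))}=1$, so a rise of height $t$ between two given sites has probability at most $e^{-\lambda t}$; among $N$ locations the highest barrier should have height $2H\approx\frac1\lambda\log N$, and a lone particle needs time $e^{2H}\approx N^{1/\lambda}$ to pass it. Third, of order $k$ particles have to pass this barrier. If they were independent, they would pass in parallel and $k$ would hardly matter. If they had to pass one after the other, each on its own, the cost would be $ke^{2H}$. Exclusion lies in between: the particles fill the well in front of the barrier up to some level $\mu$ above its bottom. A particle then has to climb only $2H-\mu$, but the vacancy that it leaves must travel backward through the filled well, and since a vacancy feels the potential $-V$, it has to climb $\mu$. The best level is $\mu=H$, and the barrier lets through one particle per time $e^{H}\approx N^{1/(2\lambda)}$.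 Section~\ref{sec:lower} turns each mechanism into a lower bound. The main work is to show that there is no fourth one.

\subsection{One barrier, cut in half}\label{sec:example}

The idea of the upper bound is visible in an environment with a single barrier. Let $\omega_u=\alpha$ for $u\in[a,a+2L]$ and $\omega_u=1-\alpha$ otherwise, and put $v=\log\frac{1-\alpha}\alpha$. By \eqref{eq:V}, $V$ rises by $v$ along each of the $2L$ edges inside $[a,a+2L]$, is constant along the edges $(a-1,a)$ and $(a+2L,a+2L+1)$, and falls by $v$ along all other edges. Measured from $V(a)$, the sites $a+j$ ($0\le j\le 2L$) and $a-1-j$ ($j\ge0$) are at level $jv$, and $a+2L+1+j$ is at level $(2L-j)v$. The barrier has height $2H=2Lv$; see Figure~\ref{fig:cut}.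

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.42cm,y=0.32cm]
\draw[gray] (-8,7) -- (-1,0) -- (0,0) -- (8,8) -- (9,8) -- (16,1);
\foreach \x/\y in {-6/5,-5/4,-4/3,-3/2,-2/1,-1/0,0/0,1/1,2/2,3/3,4/4} \fill (\x,\y) circle (2pt);
\foreach \x/\y in {-8/7,-7/6,5/5,6/6,7/7,8/8,9/8,10/7,11/6,12/5,13/4,14/3,15/2,16/1} \draw[fill=white] (\x,\y) circle (2pt);
\draw[dashed] (4.5,-1) -- (4.5,9.5);
\node[below] at (0,-0.2) {$a$};
\node[above left] at (4,4) {$z$};
\node at (0,8.5) {$J^-$};
\node at (12,8.5) {$J^+$};
\draw[<->] (17.5,0) -- (17.5,8);
\node[right] at (17.5,4) {$2H$};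
\end{tikzpicture}
\caption{A potential with one barrier of height $2H$, cut at half height (dashed line). On each side of the cut the potential rises by at most $H$. Black sites are occupied: enough particles fill the well on the left up to the last site $z$ before the cut, while the first site after the cut is vacant.}
\label{fig:cut}
\end{figure}

Remove the edge $(z,z+1)$ with $z=a+L$, and let $J^-=[1,z]$ and $J^+=[z+1,N]$. Then $h(J^-)=Lv=H$ and $h(J^+)=(L-1)v<H$. Put $c\ge2L+j+1$ particles in $J^-$, with $j\ge1$. Apart from $z$, only $2L+j$ sites of $J^-$ lie below level $(L+j)v$. So if $z$ is vacant, the leftmost particle is at level $(L+i)v$ for some $i\ge j$, and moving it to $z$ multiplies the weight by $e^{iv}$. For each $i$ this map is injective, so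
\[
\pi_{J^-,c}(z\text{ vacant})\le\sum_{i\ge j}e^{-iv}=\frac{e^{-jv}}{1-e^{-v}} .
\]
Likewise, a single particle in $J^+$ is at $z+1$ with equilibrium probability at most $e^{-iv}$ if $a+3L+i\le N$, because the site $a+3L+i$ lies $iv$ below $z+1$. Now alternate two phases. Keep the cut closed until both sides are at equilibrium; since their barriers are at most $H$, this should take time about $e^H$. Then open the cut alone for unit time: $z$ is occupied, $z+1$ is vacant, and a particle crosses with probability bounded below. As long as somewhat more than $2L$ particles push from behind, a particle passes every $e^H$ units of time, up to subpolynomial factors. A cut at level $\mu$ would leave barriers of about $\mu$ and $2H-\mu$, so half height is the best choice.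

\subsection{Outline of the proof}

Four steps make this picture a proof. (i) Switching edges off along a deterministic schedule can only delay the arrival at the rightmost configuration; this is the censoring inequality of Section~\ref{sec:censor}. (ii) The exclusion process on a segment $J$ of length slightly larger than $\log N$ relaxes in time $e^{h(J)}N^{o(1)}$ whatever the number of particles (Section~\ref{sec:gap}). (iii) In the random environment, two successive rises at distance polylogarithmic in $N$ have total height at most $2H$, so every high barrier can be cut in half (Sections~\ref{sec:env} and~\ref{sec:ops}). (iv) The particles travel in small convoys, each pushed by the next one, through a pipeline of blocks that cost time about $e^H$ each; only the last convoy has nobody behind it, and it pays the full single-particle time once (Section~\ref{sec:pipeline}). The total is $N^{o(1)}(\Theta+ke^H)$, where $\Theta\le N^{\max(1,1/\lambda)+\delta}$, with $\delta>0$ arbitrarily small, is the sum of the local single-particle trapping times.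

\section{Order and tightness}\label{sec:prelim}

The letter $C$ denotes a positive constant that depends only on the law of $\omega$ and may change from line to line. ``$N$ large'' means larger than a threshold depending on the law of $\omega$, on $\varepsilon$ and on the parameter $\delta$ where it occurs, but not on $k$. We use the scales
\[
n=\lfloor(\log N)^{6/5}\rfloor,\qquad M=20n .
\]
We need $n\gg\log N$ in Lemma~\ref{lem:tight} and $n$ well below $(\log N)^{3/2}$ in Proposition~\ref{prop:gap}. Particles are \emph{leftmost in $J$} if those in $J$ occupy the first sites of $J$.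

\subsection{Height functions}\label{sec:height}

For a configuration $\eta\subset[1,N]$ with any number of particles, let $S_\eta(x)=|\eta\cap[x,N]|$ for $x\in[1,N+1]$, and write $\eta\le\xi$ if $S_\eta\le S_\xi$ pointwise. For equal numbers of particles this says that the $i$-th particle of $\eta$ from the left is not to the right of the $i$-th particle of $\xi$, for every $i$. Among $k$-particle configurations, $\wedge=[1,k]$ is the minimum and $\vee=[N-k+1,N]$ is the maximum.

Give each edge $(x,x+1)$ two independent Poisson clocks, a right clock of rate $p_x$ and a left clock of rate $q_x$. When the right clock rings and the edge holds exactly one particle, put it at $x+1$ (\emph{sort right}); when the left clock rings, put it at $x$ (\emph{sort left}). This constructs the process from all initial configurations at once. A sort changes only the value $S(x+1)$, as follows: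
\begin{equation}\label{eq:sort}
\text{right: }S(x+1)\leftarrow\min\big(S(x),S(x+2)+1\big),\qquad\text{left: }S(x+1)\leftarrow\max\big(S(x)-1,S(x+2)\big).
\end{equation}
Indeed, let $S(x+2)=b$ and let $j=S(x)-b$ be the number of particles on the edge. For $j=0$ both formulas give $b$; for $j=2$ both give $b+1$; for $j=1$ they give $b+1$ and $b$. The maps \eqref{eq:sort} are nondecreasing in $S$ and commute with adding a constant to $S$. Hence, for any integer $b$, an inequality $S_\eta\le S_\xi+b$ is preserved by common clocks, also when $\eta$ and $\xi$ have different numbers of particles.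

\subsection{The drift of the potential}

Let $\chi(s)=\log\mathbb E\rho_1^s$. Since $\log\rho_1$ is bounded, $\chi$ is smooth; it is convex, with $\chi(0)=0$ and $\chi'(0)=\mathbb E\log\rho_1<0$. Markov's inequality and independence give, for a finite set $I\subset\mathbb Z$, $s\ge0$ and $t\in\mathbb R$,
\begin{equation}\label{eq:chernoff}
\mathbb P\Big(\sum_{u\in I}\log\rho_u\ge t\Big)\le e^{-st+|I|\chi(s)} .
\end{equation}

\begin{lemma}\label{lem:chi}
We have $\chi(s)<0$ for $0<s<\lambda$. If $\lambda<\infty$, then $\chi'(\lambda)>0$. If $\lambda=\infty$, then $\rho_1\le1$ almost surely, so $U$ is nonincreasing.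
\end{lemma}

\begin{proof}
A convex function with three zeros vanishes between them, which $\chi'(0)<0$ excludes; so $\chi$ has at most one positive zero. It is negative near $0$ and continuous, hence negative on $(0,\lambda)$. If $\lambda<\infty$, convexity gives $\chi'(\lambda)\ge-\chi(s)/(\lambda-s)>0$ for $s\in(0,\lambda)$. If $\mathbb P(\rho_1>1)>0$, then $\mathbb E\rho_1^s\to\infty$ as $s\to\infty$, so $\chi$ has a positive zero.
\end{proof}

\begin{lemma}\label{lem:E1}
There are constants $A,\kappa>0$ such that, with probability tending to one,
\begin{itemize}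
\item[(E1)] $V(y)-V(x)\le-\kappa(y-x)$ for all $x<y$ in $[1,N]$ with $y-x\ge A\log N$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $s\in(0,\lambda)$ and $\kappa>0$ with $c_2:=-\chi(s)-2\kappa s>0$. By \eqref{eq:chernoff}, $\mathbb P(U(y)-U(x)\ge-2\kappa l)\le e^{-c_2l}$ for $l=y-x$. With $A=3/c_2$, the sum over the at most $N^2$ pairs with $l\ge A\log N$ is at most $N^{-1}$. Outside this event, \eqref{eq:UV} gives $V(y)-V(x)\le-2\kappa l+c_0\le-\kappa l$ for $N$ large.
\end{proof}

From now on $N$ is so large that $2A\log N\le n$. All that we use about equilibrium configurations, except in the very last step, is that the particles are packed to the right up to a disordered zone of width $n$. Call a configuration on $J$ \emph{tight} if there are no occupied $x$ and vacant $y$ in $J$ with $y\ge x+n$.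

\begin{lemma}\label{lem:tight}
Under \textup{(E1)}, $\pi_{J,c}(\text{not tight})\le|J|^2e^{-\kappa n}$ for every segment $J\subset[1,N]$ and every $c$.
\end{lemma}

\begin{proof}
In a configuration that is not tight, choose such a pair $(x,y)$ by a fixed rule and move the particle from $x$ to $y$. By (E1) the weight is multiplied by $e^{V(x)-V(y)}\ge e^{\kappa n}$, and the map is at most $|J|^2$-to-one because the pair determines the preimage.
\end{proof}

Since $n\gg\log N$, the bound is smaller than any power of $1/N$.

\section{The lower bound}\label{sec:lower}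

For $k=N^{\beta+o(1)}$ with $\beta<1$, the lower bound in Theorem~\ref{thm:main} is the known one quoted in the introduction. We prove it for all $k\le N/2$; the proof shows where each term comes from.

\begin{proposition}\label{prop:lower}
For every $\delta>0$, with probability tending to one,
\[
t^{N,k}_{\rm mix}(\varepsilon)\ge N^{-\delta}\max\big(N,\ N^{1/\lambda},\ kN^{1/(2\lambda)}\big).
\]
\end{proposition}

Assume (E1) and let $y_0=\lfloor N/2\rfloor-n-1$. In a tight configuration on $[1,N]$, a particle at $u\le y_0$ would force all sites from $u+n$ on to be occupied, and these are more than $N/2\ge k$ sites. By Lemma~\ref{lem:tight},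
\begin{equation}\label{eq:right}
\pi(\text{all particles are to the right of }y_0)\ge1-N^2e^{-\kappa n}=1-o(1).
\end{equation}
This is where $k\le N/2$ enters; some restriction is needed, since for $k=N$ there is one configuration and the mixing time is $0$. By \eqref{eq:right}, if $y\le y_0$, then $\Delta(t)\ge1-o(1)-\mathbf P(\text{all particles of }\eta_t\text{ are to the right of }y)$ for any initial configuration.

\subsection{The leftmost particle}

Start from $\wedge$, let $L_t$ be the position of the leftmost particle, and let $Y_t$ be a single particle started at $1$ and driven by the same clocks. At time $0$, $S_\wedge-(k-1)\le S_{\{1\}}$: both sides equal $1$ at $u=1$, and for $u\ge2$ the left side is at most $0$. By Section~\ref{sec:height}, $S_{\eta_t}-(k-1)\le S_{\{Y_t\}}$ for all $t$. At $u=L_t$ the left side equals $1$, so $L_t\le Y_t$.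

\emph{The term $N$.} The number of right jumps of $Y$ up to time $t$ is dominated by a Poisson variable of mean $t$. At $t=N/8$ we get $L_t<N/4\le y_0$ with probability tending to one, so $\Delta(N/8)\to1$ and $t_{\rm mix}\ge N/8$ for $N$ large. If $\lambda=\infty$, the maximum in Proposition~\ref{prop:lower} is $N$ and the proof is complete. Let $\lambda<\infty$.

\begin{lemma}\label{lem:barrier}
Let $\lambda<\infty$ and $0<\delta<1/\lambda$. With probability tending to one there are $x<y$ with $N/4+3\le x<y\le y_0$ and $V(y)-V(x)\ge(\frac1\lambda-\delta)\log N$.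
\end{lemma}

\begin{proof}
Let $\widetilde{\mathbb P}$ be the product law under which each $\omega_u$ has density $\rho_u^\lambda$ with respect to its original law; the mean of $\log\rho_u$ becomes $\tilde v=\chi'(\lambda)>0$. Fix $\gamma\in(0,1)$ and let $\mathcal A$ be the event $U(x+l)-U(x)\in[(1-\gamma)\tilde vl,(1+\gamma)\tilde vl]$. By the law of large numbers $\widetilde{\mathbb P}(\mathcal A)\ge1/2$ for $l$ large, so
\[
\mathbb P(\mathcal A)=\widetilde{\mathbb E}\big[e^{-\lambda(U(x+l)-U(x))}\mathbf 1_{\mathcal A}\big]\ge\tfrac12e^{-\lambda(1+\gamma)\tilde vl}\ge\tfrac12N^{-1+\gamma}\quad\text{for}\quad l=\Big\lfloor\frac{(1-\gamma)\log N}{\lambda(1+\gamma)\tilde v}\Big\rfloor .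
\]
For $N$ large the allowed range contains at least $N/(5l)$ disjoint windows $[x,x+l]$, and the corresponding events are independent. So none occurs with probability at most $\exp(-N^\gamma/(10l))\to0$. On such a window the rise of $V$ is at least $(1-\gamma)\tilde vl-c_0\ge\frac{(1-\gamma)^2}{\lambda(1+\gamma)}\log N-C$. Take $\gamma$ small.
\end{proof}

It suffices to treat $\delta<1/\lambda$. Fix $x<y$ as in Lemma~\ref{lem:barrier} with $\delta/2$ in place of $\delta$, and put $2H'=V(y)-V(x)$.

\emph{The term $N^{1/\lambda}$.} Let $r_w=e^{V(w)}/p_w$. By \eqref{eq:V}, $p_ur_u=e^{V(u)}=q_{u-1}r_{u-1}$, so $u\mapsto\sum_{w=x}^{u-1}r_w$ is harmonic for the walk $Y$. Therefore the walk started at $x+1$ reaches $y$ before $x$ with probability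
\[
\frac{r_x}{r_x+\dots+r_{y-1}}\le\frac{r_x}{r_{y-1}}=\frac{e^{V(x)}q_{y-1}}{p_x\,e^{V(y)}}\le\alpha^{-1}e^{-2H'} .
\]
To reach $y$ by time $t$, the walk must jump to the right from $x$ and then reach $y$ before returning to $x$. The expected number of right jumps from $x$ before time $t$ is at most $t$, so the strong Markov property at these jumps gives $\mathbf P(L_t>y)\le t\alpha^{-1}e^{-2H'}$. At $t=\frac12\alpha(1-\varepsilon)e^{2H'}$ we get $\Delta(t)\ge1-o(1)-\frac12(1-\varepsilon)>\varepsilon$, so $t_{\rm mix}$ is at least this $t$.

\subsection{The current through a barrier}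

For the term $kN^{1/(2\lambda)}$ we bound the number of particles that cross $[x,y]$ by time $t$. The current is largest if particles are always available on the left and there is always room on the right, but that open system is not reversible and its stationary law is not explicit. We therefore add two rare moves that make it reversible, and count them as errors.

Start $\eta$ with particles on $[1,\lceil k/2\rceil]$ and on the last $k'=\lfloor k/2\rfloor$ sites. Since $\lceil k/2\rceil\le N/4+1/2<x$ and $y<N-k'$, we have $S_{\eta_0}(u)=k'$ for $u\in[x,y+1]$. Let $\zeta_t$ be the following process on subsets of $[x,y]$. The clocks of the edges inside $[x,y]$ act as sorts. The right clock of $(x-1,x)$ creates a particle at $x$ if $x$ is vacant (\emph{entry}), and the right clock of $(y,y+1)$ removes the particle at $y$ if there is one (\emph{exit}). Two further independent clocks give the \emph{extra moves}: a particle at $x$ is removed at rate $p_{x-1}e^{-H'}$, and a particle is created at $y$, if vacant, at rate $p_ye^{-H'}$. Let $\mu=\frac12(V(x)+V(y))$ and let $\nu$ be the product measure under which $u$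 is occupied with probability $g_u=(1+e^{V(u)-\mu})^{-1}$. Then $\nu(\zeta)\propto\prod_{u\in\zeta}e^{\mu-V(u)}$, so detailed balance holds for jumps by \eqref{eq:V}, and it holds at the two ends because
\[
\frac{1-g_x}{g_x}=e^{V(x)-\mu}=e^{-H'},\qquad\frac{g_y}{1-g_y}=e^{\mu-V(y)}=e^{-H'} .
\]
Start $\zeta$ from $\nu$, independently of the clocks. For $u\in[x,y+1]$ let $T_t(u)$ be $|\zeta_t\cap[u,y]|$ plus the number of exits minus the number of creations at $y$ up to time $t$, and let $\mathcal N_t$ be the number of extra moves. We claim that
\begin{equation}\label{eq:current}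
S_{\eta_t}(u)-k'\le T_t(u)+\mathcal N_t\qquad\text{for all }u\in[x,y+1].
\end{equation}
At $t=0$ the left side is $0$. A clock of an edge $(u,u+1)$ inside $[x,y]$ applies the same map \eqref{eq:sort} to $S$ and $T$, and involves only values at points of $[x,y+1]$. The right clock of $(x-1,x)$ sets $T(x)\leftarrow T(x+1)+1$, while the new $S(x)$ is at most $S(x+1)+1$. The right clock of $(y,y+1)$ sets $T(y+1)\leftarrow T(y)$, while the new $S(y+1)$ is at most $S(y)$. The left clocks of these two edges do not change $T$ and do not increase $S$. The other edges change neither function on $[x,y+1]$. An extra move lowers $T$ by $1$ at the single point $x$ or $y+1$ and raises $\mathcal N$ by $1$. So \eqref{eq:current} persists. By stationarity the expected number of exits is $tp_yg_y\le te^{-H'}$, and $\mathbf E\mathcal N_t\le2te^{-H'}$. If all particles of $\eta_t$ are to the right of $y$, then $S_{\eta_t}(y+1)-k'=\lceil k/2\rceil$, so exits and extra moves together number at least $k/2$; by Markov's inequality this has probability at most $6te^{-H'}/k$. At $t=\frac17(1-\varepsilon)ke^{H'}$ we get $\Delta(t)\ge1-o(1)-\frac67(1-\varepsilon)>\varepsilon$.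

With another value of $\mu$, exits would have rate of order $e^{-(V(y)-\mu)}$ and removals at $x$ rate of order $e^{-(\mu-V(x))}$; these are the two climbs of Section~\ref{sec:potential}, and the midpoint balances them. Since $e^{2H'}\ge N^{1/\lambda-\delta/2}$, the three bounds prove Proposition~\ref{prop:lower}. \qed

\section{Censoring and the lower process}\label{sec:censor}

The upper bound reduces to one statement: from the lowest configuration, the highest is reached with probability that is not too small.

\begin{lemma}\label{lem:coalesce}
If the process started from $\wedge$ satisfies $\mathbf P(\eta_T=\vee)\ge p>0$, then $t_{\rm mix}(\varepsilon)\le T\lceil p^{-1}\log(1/\varepsilon)\rceil$.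
\end{lemma}

\begin{proof}
Run the processes from all initial configurations with common clocks. In each time window $[(j-1)T,jT]$, a process restarted from $\wedge$ equals $\vee$ at the end with probability at least $p$, independently of the past. On this event all processes, being above it, equal $\vee$ and agree from then on. Comparing with an initial configuration of law $\pi$ gives $\Delta(jT)\le(1-p)^j\le e^{-pj}$.
\end{proof}

A \emph{schedule} is a piecewise constant map $t\mapsto\mathcal C(t)$ to sets of edges; it may depend on $\omega$ but not on the clocks. The \emph{scheduled process} $\eta^{\mathcal C}$ obeys at time $t$ only the clocks of the edges in $\mathcal C(t)$. A function of $k$-particle configurations is increasing if it is nondecreasing for $\le$. The next lemma is the censoring inequality, after Peres and Winkler.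

\begin{lemma}\label{lem:censor}
Start $\eta$ and $\eta^{\mathcal C}$ from $\wedge$. For every schedule $\mathcal C$, every $T$ and every increasing $f$, $\mathbf Ef(\eta_T)\ge\mathbf Ef(\eta^{\mathcal C}_T)$.
\end{lemma}

\begin{proof}
Merge the two clocks of an edge $e=(x,x+1)$ into one clock of rate $p_x+q_x$; at each ring apply the kernel $\Pi_e$ that sorts right with probability $p_x/(p_x+q_x)$ and left otherwise. Call two configurations equivalent if they agree off $e$. A class has one element, or two elements whose weights are in the ratio $e^{-V(x+1)}:e^{-V(x)}=p_x:q_x$. So $\Pi_ef$ is the conditional expectation of $f$ under $\pi$ given the class: $\Pi_e$ is an orthogonal projection in $L^2(\pi)$. As both sorts preserve the order, $\Pi_e$ maps increasing functions to increasing functions and decreasing ones to decreasing ones.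

Let $\nu$ have a decreasing density $g$ with respect to $\pi$. Then $\nu\Pi_e$ has the density $\Pi_eg$, which is decreasing, and for increasing $f$
\[
\nu\Pi_ef-\nu f=-\pi\big[g\,(f-\Pi_ef)\big]=-\pi\big[(g-\Pi_eg)(f-\Pi_ef)\big]\ge0 .
\]
The sign holds class by class: the two elements of a class are comparable, so on each of them $g-\Pi_eg$ and $f-\Pi_ef$ have opposite signs. Thus an update raises, in the stochastic order, a law with decreasing density.

Condition on the times and edges of all rings before $T$, and let $\mu_j$ and $\nu_j$ be the laws of $\eta$ and $\eta^{\mathcal C}$ after the $j$-th ring. The initial density $\mathbf 1_{\{\wedge\}}/\pi(\wedge)$ is decreasing, so every $\mu_j$ has a decreasing density. Suppose $\mu_{j-1}f\ge\nu_{j-1}f$ for all increasing $f$. If the $j$-th ring, at $e$, is obeyed by both, then $\mu_jf=\mu_{j-1}(\Pi_ef)\ge\nu_{j-1}(\Pi_ef)=\nu_jf$. If it is censored, then $\mu_jf\ge\mu_{j-1}f\ge\nu_{j-1}f=\nu_jf$. Whether a ring is censored depends only on its time and edge; this is where the schedule must be deterministic.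
\end{proof}

It remains to design a schedule that drives $\wedge$ to $\vee$. To start each step of the construction from a known configuration, we follow not $\eta^{\mathcal C}$ but a process below it. A \emph{lower process} $\hat\eta$ starts empty, obeys the same clocks as $\eta^{\mathcal C}$, and at finitely many fixed times may be modified, depending on its past, in two ways.
\begin{itemize}
\item \emph{Lowering}: replace $\hat\eta$ by a smaller configuration with the same number of particles.
\item \emph{Injection}: if the particles of $\hat\eta$ in a segment $[1,b]$ occupy exactly $[1,c]$, add particles on $[c+1,c']$ with $c'\le b$, provided the total number stays at most $k$.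
\end{itemize}

\begin{lemma}\label{lem:lower}
We have $\hat\eta_t\le\eta^{\mathcal C}_t$ for all $t$. In particular $\hat\eta_T=\vee$ implies $\eta^{\mathcal C}_T=\vee$.
\end{lemma}

\begin{proof}
The inequality holds at time $0$ and is preserved by sorts and lowerings. Consider an injection that brings the total to $k''\le k$. For $u\le c'+1$ the new value is $S_{\hat\eta}(u)=k''-(u-1)\le k-(u-1)\le S_{\eta^{\mathcal C}}(u)$, because $[1,u-1]$ holds at most $u-1$ of the $k$ particles of $\eta^{\mathcal C}$. For $u>c'+1$ the value is unchanged.
\end{proof}

All lowerings below are of one type. Let $J$ be a segment split into a left part $J'$ and a right part $J''$ (one of them may be empty), and suppose $J$ holds $c$ particles, at least $j$ of them in $J''$, with $c-j\le|J'|$. Then we may \emph{lower to $c-j$ particles leftmost in $J'$ and $j$ leftmost in $J''$}: the first $c-j$ particles go to the first sites of $J$, and the last $j$, which are in $J''$, go to the first sites of $J''$, so none moves to the right.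

\section{Relaxation on short segments}\label{sec:gap}

Consider a probability $\pi_0>0$ on a finite set $\Omega$, a connected graph on $\Omega$ and weights $Q(e)>0$ on its edges, and put $\mathcal E(f)=\sum_{e=\{\eta,\xi\}}Q(e)(f(\eta)-f(\xi))^2$. For a chain with rates $r$ reversible with respect to $\pi_0$, take $Q(\{\eta,\xi\})=\pi_0(\eta)r(\eta,\xi)$; the spectral gap is the largest number with ${\rm gap}\cdot\mathrm{Var}_{\pi_0}f\le\mathcal E(f)$ for all $f$. We use four textbook facts.
\begin{itemize}
\item[(F1)] $\|P_t(\eta,\cdot)-\pi_0\|\le\frac12\pi_0(\eta)^{-1/2}e^{-t\,{\rm gap}}$.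
\item[(F2)] (Canonical paths.) If $\gamma_{\eta\xi}$ is a path without repeated vertex from $\eta$ to $\xi$, then $\mathrm{Var}f\le\Gamma\mathcal E(f)$ with $\Gamma=\max_eQ(e)^{-1}\sum_{(\eta,\xi):\,e\in\gamma_{\eta\xi}}|\gamma_{\eta\xi}|\,\pi_0(\eta)\pi_0(\xi)$. This follows from $\mathrm{Var}f=\frac12\sum\pi_0(\eta)\pi_0(\xi)(f(\eta)-f(\xi))^2$ and Cauchy--Schwarz along the paths.
\item[(F3)] (Tensorization.) Under a product measure, $\mathrm{Var}f\le\sum_wE[\mathrm{Var}_wf]$, where $\mathrm{Var}_w$ is the variance in the $w$-th coordinate with the others fixed.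
\item[(F4)] (Newton's inequalities.) The elementary symmetric polynomials $Z(j)$ of positive numbers satisfy $Z(j)^2\ge Z(j-1)Z(j+1)$.
\end{itemize}

\begin{proposition}\label{prop:gap}
There is $\psi_N\ge1$ with $\psi_N=N^{o(1)}$, depending only on $\alpha$, such that for every environment, every segment $J$ with $|J|\le100n$ and every $0<c<|J|$, the exclusion process on $J$ with $c$ particles has ${\rm gap}^{-1}\le e^{h(J)}\psi_N$.
\end{proposition}

A direct use of (F2) loses the number of configurations, up to $2^{100n}$, which is larger than any power of $N$. We therefore coarse-grain. Cells of length $\ell$ with $\ell^2\ll\log N$ mix in time $N^{o(1)}$ by the crudest bound, and the vector of particle numbers per cell takes only $(2\ell+1)^{100n/\ell}$ values, which is $N^{o(1)}$ if $(n/\ell)\log\ell\ll\log N$. For this vector entropy costs nothing, and the problem is to find paths whose energy rises by no more than $h(J)$.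

\begin{proof}
Write $\pi_0=\pi_{J,c}$, $h=h(J)$ and $\ell=\lfloor(\log N)^{2/5}\rfloor$; in this proof $C$ depends only on $\alpha$. Cut $J$ into consecutive cells $J_1,\dots,J_d$ of lengths $\ell_w\in[\ell,2\ell)$, or take one cell if $|J|<\ell$. Then $d\le C(\log N)^{4/5}$. Let $a=(a_w)$ be the numbers of particles in the cells, $\bar\Omega$ the set of vectors with $0\le a_w\le\ell_w$ and $\sum_wa_w=c$, $\bar\pi$ the law of $a$, $\pi_a=\pi_0(\cdot\,|\,a)=\bigotimes_w\pi_{J_w,a_w}$ and $\bar f(a)=\pi_a(f)$. We have $|\bar\Omega|\le(2\ell+1)^d=N^{o(1)}$ and $\mathrm{Var}f=\sum_a\bar\pi(a)\mathrm{Var}_{\pi_a}f+\mathrm{Var}_{\bar\pi}\bar f$.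

\medskip\noindent\emph{Step 1: inside the cells.} In a cell with a fixed number of particles there are at most $4^\ell$ configurations. The values of $V$ in the cell differ by at most $2c_0\ell$, so the weights of two configurations differ by a factor at most $e^{4c_0\ell^2}$. Any configuration reaches the leftmost one in at most $4\ell^2$ jumps, so any two are joined by a path of length at most $8\ell^2$, without repeated vertex after erasing loops. An edge at $\zeta$ has $Q(e)\ge\alpha\,\pi_{J_w,a_w}(\zeta)$. By (F2) the inverse gap is at most $8\ell^2\alpha^{-1}4^\ell e^{4c_0\ell^2}\le e^{C\ell^2}$, and by (F3)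
\begin{equation}\label{eq:cells}
\sum_a\bar\pi(a)\mathrm{Var}_{\pi_a}f\le e^{C\ell^2}\mathcal E(f).
\end{equation}
If $d=1$ we are done, since $\ell^2\le(\log N)^{4/5}$.

\medskip\noindent\emph{Step 2: the projected weights.} Let $e_w$ be the unit vectors. Join $a$ and $b=a-e_w+e_{w+1}$ if both lie in $\bar\Omega$. Let $z$ be the last site of $J_w$, $\mathcal A=\{z\in\eta,\ z+1\notin\eta\}$, $\mathcal A'=\{z\notin\eta,\ z+1\in\eta\}$, and $\eta'$ the configuration obtained from $\eta\in\mathcal A$ by the jump $z\to z+1$. Since $\pi_0(\eta)p_z=\pi_0(\eta')q_z$, we have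
\[
\bar Q(a,b):=\bar\pi(a)\,p_z\,\pi_a(\mathcal A)=\bar\pi(b)\,q_z\,\pi_b(\mathcal A'),
\]
and $\eta\mapsto\eta'$ maps $\pi_a(\cdot\,|\,\mathcal A)$ to $\pi_b(\cdot\,|\,\mathcal A')$. Split $\bar f(a)-\bar f(b)$ through $\pi_a(f|\mathcal A)$ and $\pi_b(f|\mathcal A')$. By Cauchy--Schwarz, $(\bar f(a)-\pi_a(f|\mathcal A))^2=\pi_a[(f-\bar f(a))\mathbf 1_{\mathcal A}]^2/\pi_a(\mathcal A)^2\le\mathrm{Var}_{\pi_a}f/\pi_a(\mathcal A)$, the same holds for $b$ and $\mathcal A'$, and the square of the middle term is at most the $\pi_a(\cdot\,|\,\mathcal A)$-mean of $(f(\eta)-f(\eta'))^2$. As $p_z,q_z\le1$,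
\[
\bar Q(a,b)\big(\bar f(a)-\bar f(b)\big)^2\le3\Big[\bar\pi(a)\mathrm{Var}_{\pi_a}f+\bar\pi(b)\mathrm{Var}_{\pi_b}f+\sum_{\eta\in\mathcal A,\ a(\eta)=a}\pi_0(\eta)p_z\big(f(\eta)-f(\eta')\big)^2\Big].
\]
Each $a$ has at most $2d$ neighbors, and different pairs $\{a,b\}$ involve different transitions $\{\eta,\eta'\}$. Summing and using \eqref{eq:cells}, the form $\bar{\mathcal E}$ with weights $\bar Q$ satisfies $\bar{\mathcal E}(\bar f)\le3(2de^{C\ell^2}+1)\mathcal E(f)$. So if $\mathrm{Var}_{\bar\pi}\le\bar\Gamma\bar{\mathcal E}$, then ${\rm gap}^{-1}\le e^{C\ell^2}+3\bar\Gamma(2de^{C\ell^2}+1)$, and it remains to prove $\bar\Gamma\le e^hN^{o(1)}$.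

We also need
\begin{equation}\label{eq:Qbar}
\bar Q(a,b)\ge e^{-C\ell}\max(\bar\pi(a),\bar\pi(b)).
\end{equation}
Since $a_w\ge1$, a configuration of $J_w$ with $z$ vacant can be mapped to one with $z$ occupied by moving its rightmost particle to $z$. The map is at most $2\ell$-to-one and multiplies the weight by at least $e^{-2c_0\ell}$, so $\pi_a(z\in\eta)\ge(1+2\ell e^{2c_0\ell})^{-1}$. Since $a_{w+1}<\ell_{w+1}$, moving a particle from $z+1$ to the leftmost vacancy of $J_{w+1}$ gives the same bound for $\pi_a(z+1\notin\eta)$. The two events are independent under $\pi_a$, so $\bar Q(a,b)\ge e^{-C\ell}\bar\pi(a)$. Under $\pi_b$ we have $b_w<\ell_w$ and $b_{w+1}\ge1$; moving a particle from $z$ to the rightmost vacancy of $J_w$, and the leftmost particle of $J_{w+1}$ to $z+1$, gives $\pi_b(\mathcal A')\ge e^{-C\ell}$.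

\medskip\noindent\emph{Step 3: the energy of cell counts.} Let $F=-\log\bar\pi$ and let $Z_w(j)$ be the $j$-th elementary symmetric polynomial of $(e^{-V(x)})_{x\in J_w}$. Then $F(a)=-\sum_w\log Z_w(a_w)+{\rm const}$. The cost of adding a particle to a cell that holds $j$ is $\mu_w(j)=\log(Z_w(j)/Z_w(j+1))$, $0\le j<\ell_w$, and it is nondecreasing in $j$ by (F4). Let $V_w$ be the value of $V$ at the first site of $J_w$. In the identity
\[
(j+1)Z_w(j+1)=\sum_{X\subset J_w,\ |X|=j}e^{-\sum_{u\in X}V(u)}\sum_{x\in J_w\setminus X}e^{-V(x)}
\]
the inner sum is $(\ell_w-j)e^{-V_w}$ up to a factor $e^{\pm2c_0\ell}$. Hence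
\begin{equation}\label{eq:mu}
|\mu_w(j)-V_w|\le C\ell,\qquad|V_w-V_{w+1}|\le C\ell,\qquad V_{w'}-V_w\le h\ \text{ for }w\le w' .
\end{equation}
Let $a^*$ minimize $F$. If $a^*_w\ge1$ and $a^*_{w'}<\ell_{w'}$, then $\mu_w(a^*_w-1)\le\mu_{w'}(a^*_{w'})$: for $w\ne w'$ compare $a^*$ with $a^*-e_w+e_{w'}$, and for $w=w'$ use monotonicity. So there is a level $\mu^*$ with
\[
\mu_w(a^*_w-1)\le\mu^*\ \text{ if }a^*_w\ge1,\qquad\mu_w(a^*_w)\ge\mu^*\ \text{ if }a^*_w<\ell_w .
\]
Call $w$ \emph{full} if $a^*_w=\ell_w$ and \emph{open} otherwise. By \eqref{eq:mu}, $V_w\le\mu^*+C\ell$ for full $w$, $V_w\ge\mu^*-C\ell$ for open $w$, and so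
\begin{equation}\label{eq:border}
|V_w-\mu^*|\le C\ell\quad\text{if $w$ is open and adjacent to a full cell.}
\end{equation}

\medskip\noindent\emph{Step 4: from each $a$ there is a path to $a^*$ on which $F\le F(a)+h+C\ell$.} Let $a\ne a^*$. Choose $i,j$ with $a_i>a^*_i$, $a_j<a^*_j$ and $|i-j|$ minimal; then $a_w=a^*_w$ strictly between $i$ and $j$. Put
\[
v_i=\mu_i(a_i-1)\ge\mu_i(a^*_i)\ge\mu^*,\qquad v_j=\mu_j(a_j)\le\mu_j(a^*_j-1)\le\mu^* .
\]
The vector $a'=a-e_i+e_j$ has $F(a')-F(a)=v_j-v_i\le0$ and is closer to $a^*$ by $2$ in $\ell^1$-distance. So it suffices to join $a$ to $a'$ below $F(a)+h+C\ell$ and to iterate; the errors do not add up, because $F$ does not increase from one iterate to the next.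

A particle can be passed along open cells, but it cannot be added to a full cell; across a run of full cells we send a vacancy in the opposite direction instead. Let $w_1,\dots,w_t$ be the open cells strictly between $i$ and $j$, listed from $i$ toward $j$, with $w_0=i$, $w_{t+1}=j$, and put $a^{(s)}=a-e_i+e_{w_s}$, so $a^{(0)}=a$ and $a^{(t+1)}=a'$. If $w_s$ and $w_{s+1}$ are adjacent, $a^{(s)}$ and $a^{(s+1)}$ are neighbors. Otherwise pass through the states $a^{(s)}+e_{w_{s+1}}-e_u$, where $u$ runs over the full cells between them, from the one next to $w_{s+1}$ to the one next to $w_s$. Each step moves one particle to an adjacent cell and stays in $\bar\Omega$: the cell $w_{s+1}$ has room, each $u$ is full before it gives a particle, and $w_s$ is not empty in $a^{(s)}$.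

(i) \emph{The states $a^{(s)}$, $1\le s\le t$.} Here $F(a^{(s)})-F(a)=\mu_{w_s}(a_{w_s})-v_i\le V_{w_s}-v_i+C\ell$. If $i<j$, then $v_i\ge V_i-C\ell$ and $V_{w_s}-V_i\le h$. If $i>j$, the particle moves to the left and $h$ does not bound $V_{w_s}-V_i$; instead $v_i\ge\mu^*\ge v_j\ge V_j-C\ell$ and $V_{w_s}-V_j\le h$. In both cases the excess is at most $h+C\ell$.

(ii) \emph{The states with a vacancy in a full cell $u$.} The excess over $F(a)$ is
\[
\big[F(a^{(s)})-F(a)\big]+\mu_{w_{s+1}}(a_{w_{s+1}})-\mu_u(\ell_u-1).
\]
The bracket is $0$ for $s=0$. For $s\ge1$ the cell $w_s$ is open and adjacent to a full cell, so by \eqref{eq:border} the bracket is at most $\mu^*-v_i+C\ell\le C\ell$. If $i<j$, then $u<w_{s+1}$, and the remaining terms are at most $V_{w_{s+1}}-V_u+C\ell\le h+C\ell$. If $i>j$, then $\mu_{w_{s+1}}(a_{w_{s+1}})\le\mu^*+C\ell$, by \eqref{eq:border} if $s<t$ and by $v_j\le\mu^*$ if $s=t$. Moreover $\mu^*\le V_{w_s}+C\ell$, because $w_s$ is open if $s\ge1$ and $\mu^*\le v_i\le V_i+C\ell$ if $s=0$. As $u<w_s$, the remaining terms are at most $V_{w_s}-V_u+C\ell\le h+C\ell$.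

\medskip\noindent\emph{Step 5: conclusion.} Let $\gamma_{ab}$ be the path from $a$ to $a^*$ followed by the reversed path from $b$ to $a^*$, with loops erased; $|\gamma_{ab}|\le|\bar\Omega|$. An endpoint $a''$ of an edge $e$ of $\gamma_{ab}$ lies on one of the two paths, so by \eqref{eq:Qbar} and Step 4, $\bar Q(e)\ge e^{-C\ell}\bar\pi(a'')\ge e^{-h-C\ell}\min(\bar\pi(a),\bar\pi(b))$. Hence $\bar\pi(a)\bar\pi(b)/\bar Q(e)\le e^{h+C\ell}$, and (F2) gives $\bar\Gamma\le|\bar\Omega|^3e^{h+C\ell}=e^hN^{o(1)}$.
\end{proof}

Put
\[
\Psi_N=\psi_N(\log N)^3=N^{o(1)},\qquad t(J)=e^{h(J)}\Psi_N,\qquad\epsilon_N=(100n)^2e^{-\kappa n}+e^{-(\log N)^2}.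
\]
The number $\epsilon_N$ is smaller than any power of $1/N$.

\begin{corollary}\label{cor:equil}
Let $|J|\le100n$ and run the exclusion process on $J$ with $c$ particles for a time at least $t(J)$, from any configuration. The final law is within total variation distance $e^{-(\log N)^2}$ of $\pi_{J,c}$. Under \textup{(E1)} the final configuration is tight with probability at least $1-\epsilon_N$.
\end{corollary}

\begin{proof}
If $c\in\{0,|J|\}$ there is one configuration. Otherwise there are at most $2^{|J|}$, with weights within a factor $e^{c_0|J|^2}$ of each other, so $\pi_{J,c}(\eta)\ge e^{-C(\log N)^{12/5}}$. By (F1) and Proposition~\ref{prop:gap} the distance is at most $\exp(C(\log N)^{12/5}-(\log N)^3)$. Then apply Lemma~\ref{lem:tight}.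
\end{proof}

To \emph{equilibrate} $J$ means to activate the edges inside $J$ for such a time.

\section{Bricks and blocks}\label{sec:env}

Fix $\delta>0$ and define $H$ by $2H=(\frac1\lambda+\delta)\log N+2c_0$. Let $N'=\lfloor N/M\rfloor$ and divide $[1,N]$ into consecutive \emph{bricks} $b_1,\dots,b_{N'}$ with $M\le|b_1|<2M$ and all others of length $M$. Put $b_{N'+1}=\emptyset$ and
\[
\theta_j=e^{h(b_j\cup b_{j+1})}\ge1,\qquad\Theta=\sum_{j=1}^{N'}\theta_j .
\]
By Corollary~\ref{cor:equil}, $\Psi_N\theta_j$ is enough time to equilibrate $b_j\cup b_{j+1}$.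

\subsection{A typical environment}

\begin{lemma}\label{lem:env}
With probability tending to one the following hold.
\begin{itemize}
\item[(E2)] $(V(y)-V(x))+(V(y')-V(x'))\le2H$ for all $x\le y\le x'\le y'$ in $[1,N]$ with $y'-x\le200M$.
\item[(E3)] $\Theta\le N^{\max(1,1/\lambda)+\delta}$.
\item[(E4)] No pair $x<y$ with $V(y)-V(x)>H$ lies in $[1,20M]$ or in $[N-20M,N]$.
\item[(E5)] With $y_*=N-k$, $\ R:=\sum_{x=1}^{y_*}e^{V(y_*)-V(x)}+\sum_{u=y_*+1}^Ne^{V(u)-V(y_*)}\le\log\log N$.
\end{itemize}
\end{lemma}

Property (E2) is the one that halves the barriers: after a rise of more than $H$, no rise of $H$ follows nearby. A bound $2H$ on single rises would not be enough, since a cut in the first of two close barriers of height $2H$ leaves the second one whole.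

\begin{proof}
(E2) Let $\lambda<\infty$. The sum $(U(y)-U(x))+(U(y')-U(x'))$ runs over distinct indices, so by \eqref{eq:chernoff} with $s=\lambda$ it exceeds $(\frac1\lambda+\delta)\log N$ with probability at most $N^{-1-\lambda\delta}$. There are at most $N(200M+1)^3$ quadruples, and by \eqref{eq:UV} the sum for $V$ exceeds the sum for $U$ by at most $2c_0$. If $\lambda=\infty$, the sum for $V$ is at most $2c_0\le2H$ by Lemma~\ref{lem:chi}.

(E3) Let $\Xi(x)=\sum_{y\ge x}e^{U(y)-U(x)}$, the sum over all integers $y\ge x$. By \eqref{eq:UV}, $\theta_j\le\alpha^{-1}\sum_{x\in b_j\cup b_{j+1}}\Xi(x)$, so $\Theta\le2\alpha^{-1}\sum_{x=1}^N\Xi(x)$. For $0<s<\min(1,\lambda)$ the inequality $(\sum a_i)^s\le\sum a_i^s$ gives $\mathbb E\,\Xi(x)^s\le\sum_{l\ge0}e^{l\chi(s)}=:C_s<\infty$ and $\mathbb E(\sum_{x=1}^N\Xi(x))^s\le C_sN$. By Markov's inequality, $\sum_{x=1}^N\Xi(x)>N^{(1+\delta')/s}$ with probability at most $C_sN^{-\delta'}$. Since $1/\min(1,\lambda)=\max(1,1/\lambda)$, we can choose $s$ and $\delta'>0$ with $(1+\delta')/s\le\max(1,1/\lambda)+\delta/2$.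

(E4) If $V(y)-V(x)>H$, then $U(y)-U(x)>\frac12(\frac1\lambda+\delta)\log N$. This has probability at most $N^{-1/2}$ if $\lambda<\infty$ and is impossible if $\lambda=\infty$. There are at most $2(20M+1)^2$ pairs.

(E5) For $0<s<\min(1,\lambda)$, subadditivity and \eqref{eq:UV} give $\mathbb ER^s\le2\alpha^{-s}C_s$, so $\mathbb P(R>\log\log N)\le2\alpha^{-s}C_s(\log\log N)^{-s}\to0$.
\end{proof}

From now on $\omega$ is fixed and satisfies (E1)--(E5).

\subsection{Hard blocks}

Call an interval $[x,y]$, $x<y$, \emph{hard} if $V(y)-V(x)>H$. By (E1), $y-x<A\log N\le n/2$. If $[x,y]$ and $[x',y']$ are hard and $y\le x'$, then (E2) forces $y'-x>200M$, so $x'>x+199M$. Hard intervals therefore come in isolated clusters. Let $[x_1,y_1]$ be a hard interval with the smallest right end. Any hard $[x,y]$ has $y\ge y_1$. If $x<y_1$, then $y_1-A\log N<x<y<y_1+A\log N$; these intervals form the first cluster, and its \emph{window} is the set of sites within distance $A\log N$ of $y_1$. If $x\ge y_1$, then $x>x_1+199M$. Repeat with the remaining intervals. Every hard interval lies in a window, every window contains a hard interval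 and has at most $n+1\le M$ sites, and consecutive centers satisfy $y_{s+1}>x_s+199M>y_s+198M$, so distinct windows are at distance at least $190M$. By (E4) and $y-x<M$, no hard interval meets $[1,19M]$ or $[N-19M,N]$, so all windows lie strictly between $18M$ and $N-18M$.

For a window whose first site is in $b_j$, we have $3\le j\le N'-2$, and the window lies in $b_j\cup b_{j+1}$. Its \emph{hard block} is $b_{j-1}\cup b_j\cup b_{j+1}$, of length $3M=60n$; the brick $b_{j-1}$ is the room in which particles gather before the barrier. At least $100$ bricks lie between two hard blocks, and $\theta_j>e^H$. A brick $b_{j'}$ in no hard block is \emph{soft}. Then $j'\notin\{j-1,j,j+1\}$ for each $j$ as above, so $b_{j'}\cup b_{j'+1}$ is disjoint from each $b_j\cup b_{j+1}$, contains no hard interval, and $\theta_{j'}\le e^H$.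

\subsection{Blocks}

The pipeline will spend time about $e^H$ per block and per convoy, so we can afford about $\Theta e^{-H}+k$ blocks. One block per brick would cost $N'e^H$, which is too much; we group soft bricks until their total cost reaches $e^H$. Only near the right end, where particles pile up and segments have to be equilibrated as a whole, must the blocks stay short.

The \emph{fill zone} consists of the last $u$ bricks, where $k+4M\le uM\le k+7M$ and no hard block is split. At least three consecutive integers $u$ satisfy the inequalities, and at most two of them split a hard block. Since $k\le N/2$, the fill zone does not contain $b_1$, so its length is $uM$. The \emph{blocks} $B_1,\dots,B_m$, numbered from left to right, partition $[1,N]$ as follows: each hard block is a block; each soft brick in the fill zone is a block; each maximal stretch of soft bricks outside the fill zone is cut from left to right into groups, a group being closed as soon as its sum of $\theta_j$ exceeds $e^H$, and each group is a block. A group has $\sum\theta_j\le2e^H$. There are at most $\Theta e^{-H}$ hard blocks, at most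 $\Theta e^{-H}$ closed groups, at most one unclosed group per stretch and hence at most $\Theta e^{-H}+1$ of them, and at most $k/M+7$ bricks in the fill zone. So
\begin{equation}\label{eq:m}
m\le3\Theta e^{-H}+k/M+8 .
\end{equation}
Every block has length at least $M=20n$. Let $\Lambda_i$ be the first $10n$ sites of $B_i$, and put
\[
\tau=4(\log N)^2\Psi_Ne^H,\qquad\tau_i=\Psi_N\sum_{j:\,b_j\subset B_i}\theta_j .
\]
If $B_i$ is not hard, then $\tau_i\le2\Psi_Ne^H\le\tau$. Also $\sum_i\tau_i=\Psi_N\Theta$.

\section{Crossing one block}\label{sec:ops}

Let $i\le m-1$ and $I=B_i\cup\Lambda_{i+1}$. In this section the lower process has exactly $n'\le3n$ particles in $I$, leftmost at the initial time. Each lemma provides a deterministic schedule that uses only edges inside $I$, together with lowerings inside $I$.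

\begin{lemma}[Clear]\label{lem:clear}
In time $\tau_i$, with probability at least $1-N^{-20}$, all $n'$ particles are brought to $\Lambda_{i+1}$.
\end{lemma}

\begin{proof}
Treat the bricks $X=b_j$ of $B_i$ from left to right. Let $X'$ be the next brick of $B_i$, or $\Lambda_{i+1}$ if $X$ is the last one. Then $X\cup X'\subset b_j\cup b_{j+1}$, $|X\cup X'|\le3M\le100n$ and $|X'|\ge10n$. Starting with the particles leftmost in $X$, equilibrate $X\cup X'$ for time $\Psi_N\theta_j\ge t(X\cup X')$. If the result is tight, all particles are in $X'$: if a site of $X$ were occupied, one of the last $3n$ sites of $X'$ would be vacant, at distance at least $7n$. Lower to leftmost in $X'$ and continue. The failure probability is at most $N\epsilon_N$.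
\end{proof}

On a hard block $\tau_i$ can be as large as $e^{2H}N^{o(1)}$. If we agree to leave $n$ particles behind, time $\tau$ suffices.

\begin{lemma}[Push]\label{lem:push}
Suppose $n<n'\le3n$. In time $\tau$, with probability at least $1-N^{-20}$, at least $n'-n$ particles are brought to $\Lambda_{i+1}$.
\end{lemma}

\begin{proof}
If $B_i$ is not hard, use Lemma~\ref{lem:clear} and keep all edges off until time $\tau\ge\tau_i$. Let $B_i=b_{j-1}\cup b_j\cup b_{j+1}$ be hard, so $|I|=70n$.

\emph{The cut.} Let $z$ be the largest site of $I$ with $h([\min I,z])\le H$. Since $I$ contains a hard interval, $z<\max I$, and by maximality there is $x\in[\min I,z]$ with $V(z+1)-V(x)>H$. The hard interval $[x,z+1]$ lies in $I$, within distance $4M$ of the window of $B_i$, so it lies in that window and in $b_j\cup b_{j+1}$. Let $J^-=[\min I,z]$ and $J^+=[z+1,\max I]$. Then $J^-\supset b_{j-1}$, $J^+\supset\Lambda_{i+1}$ and $z+1\in B_i$. For $u<u'$ in $J^+$, (E2) applied to $x\le z+1\le u\le u'$ gives $V(u')-V(u)\le2H-(V(z+1)-V(x))<H$. So $h(J^\pm)\le H$ and $t(J^\pm)\le\Psi_Ne^H$.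

\emph{The cycles.} The state $\langle c\rangle$ has $c$ particles leftmost in $J^-$ and $n'-c$ leftmost in $J^+$; we start in $\langle n'\rangle$ and keep $n\le c\le n'$. Perform $\lceil(\log N)^2\rceil$ cycles of two phases: (a) the edges inside $J^-$ and inside $J^+$ are active for time $\Psi_Ne^H$; (b) only the edge $(z,z+1)$ is active, for unit time. After (a), both sides are tight with probability at least $1-2\epsilon_N$. Then $z$ is occupied, for otherwise the $c\ge n$ particles of $J^-$ would lie in the $n-1$ sites strictly between $z-n$ and $z$. And $z+1$ is vacant, for otherwise all sites of $J^+$ from $z+1+n$ on, at least $9n$ of them, would be occupied by at most $2n$ particles. Call the cycle \emph{successful} if the edge $(z,z+1)$ rings during (b) and its last ring is a right sort. These events are independent, each of probability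
\[
\frac{p_z}{p_z+q_z}\big(1-e^{-(p_z+q_z)}\big)\ge c_1:=\tfrac12\alpha(1-e^{-2}),
\]
because $(1-e^{-s})/s$ decreases and $p_z+q_z\le2$. After (b) the particle is at $z+1$ if the cycle is successful and at $z$ otherwise. Lower to $\langle c-1\rangle$ if the cycle is successful and $c>n$, and to $\langle c\rangle$ otherwise. The state $\langle n\rangle$ is reached after $n'-n\le2n$ successful cycles and is then kept. Since $2n\le\frac12c_1(\log N)^2$ for $N$ large, the Chernoff bound for binomial variables shows that there are fewer than $2n$ successes with probability at most $e^{-c_1(\log N)^2/8}$. Tightness fails in some cycle with probability at most $2\lceil(\log N)^2\rceil\epsilon_N$.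

\emph{The end.} Equilibrate $J^+$, which holds $n'-n\le2n$ particles, for time $\Psi_Ne^H$. If the result is tight, they are all in $\Lambda_{i+1}$: an occupied site of $J^+\setminus\Lambda_{i+1}$ would leave one of the last $2n$ sites of $\Lambda_{i+1}$ vacant, at distance at least $8n$. The time used is at most $((\log N)^2+1)(\Psi_Ne^H+1)+\Psi_Ne^H\le\tau$; keep the edges off until $\tau$.
\end{proof}

\section{The pipeline}\label{sec:pipeline}

\subsection{Convoys, rounds and the front}

Let $K=\lceil k/n\rceil$. Split the $k$ particles into \emph{convoys} $1,\dots,K$, where convoy $1$ has size $k-(K-1)n\in[1,n]$ and the others have size $n$. Particles are interchangeable and convoys only serve to count: $\sigma_r$ is the total size of the first $r$ convoys, so $\sigma_0=0$, $1\le\sigma_1\le n$, $\sigma_{r+1}=\sigma_r+n$ for $r\ge1$, and $\sigma_K=k$.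

The \emph{operation} $(i,r)$ moves convoy $r$ out of $B_i$ to the right; for $i=0$ it injects convoy $r$ into $B_1$. To use Lemma~\ref{lem:push} we need convoy $r+1$ in $B_i$ to push, so $(i-1,r+1)$ must come earlier; to keep at most $3n$ particles in play, convoy $r-2$ must have left $B_{i+1}$, so $(i+1,r-2)$ must come earlier. Both conditions hold if time is divided into rounds $\phi=1,2,\dots$ and $(i,r)$ is performed in round $3i+2r$, since $3(i-1)+2(r+1)=3(i+1)+2(r-2)=3i+2r-1$. For example, if $K\ge6$ and the right end is far, the blocks hold the following convoys: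
\[
\begin{array}{c|cccc|c}
\text{start of round}&B_1&B_2&B_3&B_4&\text{operations}\\\hline
11&4,5&3&1,2&-&(1,4),\ (3,1)\\
12&5&3,4&2&1&(0,6),\ (2,3)
\end{array}
\]

At the right end the convoys stop and fill the blocks $B_m,B_{m-1},\dots$ one after the other. They are collected in the union of two blocks $W_f=B_{f-1}\cup B_f$, where $f$ is the current \emph{front}; when $W_f$ holds $|B_f|+2n$ particles, equilibrium fills $B_f$ completely and the front moves to $f-1$. Let $G_f=\sum_{j>f}|B_j|$, and for $1\le f\le m$ let
\[
r_f=\min\{r\le K:\sigma_r\ge G_{f-1}+2n\},\qquad\phi_f=3(f-2)+2r_f,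
\]
with $r_f=\phi_f=\infty$ if there is no such $r$. Thus $r_f$ is the convoy that completes $B_f$, and $\phi_f$ is the round of the operation $(f-2,r_f)$. The front in round $\phi$ is
\[
f(\phi)=\max\{f\in[1,m]:\phi_f\ge\phi\},
\]
which exists because $G_0=N>k$ gives $\phi_1=\infty$.

\begin{lemma}\label{lem:front}
\begin{itemize}
\item[(a)] If $r_f\le K$, then $G_{f-1}+2n\le\sigma_{r_f}<G_{f-1}+3n$. If $0\le r\le K$ and $r<r_f$, then $\sigma_r<G_{f-1}+2n$.
\item[(b)] For $2\le f\le m$, either $\phi_{f-1}=\infty$ or $\phi_{f-1}\ge\phi_f+1$.
\item[(c)] Let $\phi\ge1$ and $f=f(\phi)$. Then $G_f\le k$, $f\ge3$, $|B_f|\le60n$ and $|W_f|\le80n$. Moreover $f(\phi+1)=f$ if $\phi<\phi_f$, and $f(\phi+1)=f-1$ if $\phi=\phi_f$.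
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is the definition of $r_f$, together with $\sigma_r-\sigma_{r-1}\le n$.

(b) Let $r=r_{f-1}\le K$. Then $\sigma_r\ge G_{f-2}+2n\ge G_{f-1}+22n$, so $r\ge3$ and $\sigma_{r-2}=\sigma_r-2n\ge G_{f-1}+2n$. Hence $r_f\le r-2$ and $\phi_{f-1}=3(f-3)+2r\ge3(f-2)+2r_f+1$.

(c) If $f=m$, then $G_f=0$. If $f<m$, then $\phi_{f+1}<\phi$, so $r_{f+1}\le K$ and $G_f+2n\le k$. Write the fill zone as $B_{f_0}\cup\dots\cup B_m$; then $f_0\ge2$, $G_{f_0-1}\ge k+4M$, and its blocks have length $M$ or $3M$. From $G_f<G_{f_0-1}$ we get $f\ge f_0$, hence $G_{f-1}\le k+3M<G_{f_0-1}$ and $f-1\ge f_0$. So $f\ge3$ and $W_f$ lies in the fill zone; adjacent blocks are not both hard, so $|W_f|\le4M$. For the last claim, $\phi_{f'}<\phi$ for $f'>f$, and if $\phi=\phi_f$ then $\phi_{f-1}\ge\phi+1$ by (b).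
\end{proof}

In round $\phi$, with $f=f(\phi)$, we perform all operations $(i,r)$ with
\[
3i+2r=\phi,\qquad0\le i\le f-2,\qquad1\le r\le K .
\]
The operation is an \emph{injection} if $i=0$, with support $B_1$; \emph{normal} if $1\le i\le f-3$, with support $B_i\cup B_{i+1}$; and \emph{filling} if $i=f-2$, with support $B_{f-2}\cup W_f$. The indices $i$ in one round have the parity of $\phi$ and are distinct, and a filling operation has the largest index, so the supports in one round are disjoint. Each operation uses only edges inside its support and has a deterministic duration, given below. A round lasts as long as its longest operation, and edges not in use are off. This defines a schedule.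

\subsection{The invariant and the operations}

Let $D_i(\phi)=|\{r\in[1,K]:3i+2r<\phi\}|$. We prescribe the following configuration at the start of round $\phi$, with $f=f(\phi)$ and $D_i=D_i(\phi)$:
\begin{itemize}
\item[($\alpha$)] for $1\le i\le f-2$, $B_i$ holds $\sigma_{D_{i-1}}-\sigma_{D_i}$ particles, leftmost (the convoys $r$ with $D_i<r\le D_{i-1}$);
\item[($\beta$)] $W_f$ holds $\sigma_{D_{f-2}}-G_f$ particles, leftmost;
\item[($\gamma$)] $B_j$ is full for $j>f$.
\end{itemize}
For $\phi=1$ we have $D_i=0$ for all $i$ and $f(1)=m$, so the empty configuration is the prescribed one. Suppose the lower process is in the prescribed configuration at the start of round $\phi$. We define the operations and show that, if none of them fails, it is in the prescribed configuration at the start of round $\phi+1$.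

For $0\le i\le f-2$, $D_i(\phi+1)$ equals $D_i+1$ if an operation $(i,r)$ is performed in round $\phi$, and $D_i$ otherwise. If $(i,r)$ is performed, then solving $3i'+2r'<3i+2r$ for $i'=i,i-1,i+1$ gives
\begin{equation}\label{eq:D}
D_i=r-1,\qquad D_{i-1}=\min(r+1,K)\ \ (i\ge1),\qquad D_{i+1}=\max(r-2,0),
\end{equation}
and $D_{i\pm1}$ do not change in this round, by parity.

\emph{Blocks outside the supports.} If $j\le f-2$ and $B_j$ is in no support, then no operation has index $j-1$ or $j$, so neither the content of $B_j$ nor $D_{j-1},D_j$ change. If there is no filling operation, then $W_f$ is untouched, $D_{f-2}$ does not change, and $\phi\ne\phi_f$, so the front stays. Blocks $B_j$ with $j>f$ are untouched. It remains to look at the supports.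

\emph{Injection $(0,r)$.} By ($\alpha$) and \eqref{eq:D}, $B_1$ holds $\sigma_{r-1}-\sigma_{D_1}\le n$ particles, leftmost. Inject convoy $r$ at the start of the round. Then $B_1$ holds $\sigma_r-\sigma_{D_1}\le2n\le|B_1|$ particles, as required, and the total injected is $\sigma_r\le k$. The duration is $0$.

\emph{Normal operation $(i,r)$.} By ($\alpha$) and \eqref{eq:D}, $B_i$ holds convoys $r$ and $r+1$ (only $r$ if $r=K$), and $B_{i+1}$ holds convoy $r-1$ (nothing if $r=1$). Lower these $n'\le3n$ particles to leftmost in $B_i$. If $r<K$, convoy $r+1$ has size $n$ and $n'>n$; apply Push and lower to $n$ particles leftmost in $B_i$ and $n'-n$ leftmost in $B_{i+1}$. If $r=K$, nobody is left to push; apply Clear and lower to leftmost in $B_{i+1}$. The duration is $\tau$ if $r<K$ and $\tau_i$ if $r=K$. Now $B_i$ holds $\sigma_{D_{i-1}}-\sigma_r$ particles and $B_{i+1}$ holds $\sigma_r-\sigma_{D_{i+1}}$, which is ($\alpha$) with the new value $D_i=r$.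

\emph{Filling operation $(i,r)$, $i=f-2$.} From $\phi\le\phi_f$ we get $r\le r_f$. The block $B_i$ holds convoys $r,r+1$ (only $r$ if $r=K$), and $W_f$ holds $c=\sigma_{r-1}-G_f$ particles, with $c<|B_f|+2n$ by Lemma~\ref{lem:front}(a). The particles already in $W_f$ may be too many for Push, so we first move them out of $\Lambda_{i+1}$, the first $10n$ sites of $W_f$.
\begin{itemize}
\item[(A)] Equilibrate $W_f$ for time $t(W_f)$; this is allowed since $|W_f|\le80n$. If the result is tight, $\Lambda_{i+1}$ is empty: a particle there would confine all vacancies of $W_f$ to its first $11n$ sites, while there are more than $|B_{f-1}|-2n\ge18n$ vacancies.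
\item[(B)] Now $I=B_i\cup\Lambda_{i+1}$ holds only the $n'\le2n$ particles of $B_i$, leftmost. Apply Push if $r<K$ (then $n'>n$) and Clear if $r=K$. Lower so that $B_i$ keeps $\sigma_{D_{i-1}}-\sigma_r$ particles ($n$ or $0$), leftmost, and $W_f$ holds the other $c'=\sigma_r-G_f$, leftmost.
\item[(C)] Only if $r=r_f$: then $|B_f|+2n\le c'<|B_f|+3n$. Equilibrate $W_f$ for time $t(W_f)$. If the result is tight, $B_f$ is full: a vacancy at $y\in B_f$ would leave at least $2n+1$ particles in $B_{f-1}$, all in the $n-1$ sites strictly between $y-n$ and $y$. Lower the particles of $W_{f-1}=B_{f-2}\cup B_{f-1}$ to leftmost in $W_{f-1}$.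
\end{itemize}
The duration is that of (B) plus at most $2t(W_f)$. If $r<r_f$, then $\phi<\phi_f$, the front stays, and ($\alpha$) for $B_i$ and ($\beta$) hold with $D_i=r$. If $r=r_f$, the front becomes $f-1$. Then ($\gamma$) holds because $B_f$ is full, and $W_{f-1}$ holds $c'-|B_f|=\sigma_r-G_{f-1}$ particles from $B_{f-1}$ and $\sigma_{D_{f-3}}-\sigma_r$ from $B_{f-2}$, together $\sigma_{D_{f-3}}-G_{f-1}$. This is ($\beta$) for the front $f-1$, since $D_{f-3}$ does not change in this round.

\subsection{Success, final state and duration}

An operation \emph{fails} if, started from its prescribed configuration and driven by the clocks of its support during its round, it does not end as described. By Lemmas~\ref{lem:clear} and~\ref{lem:push} and Corollary~\ref{cor:equil} this has probability at most $N^{-20}+2\epsilon_N$. There are at most $mK\le N^2$ operations, so for $N$ large no operation fails with probability at least $1-N^{-10}$. On this event the lower process is in the prescribed configuration at the start of every round, by induction. (If a prescribed lowering is impossible, let $\hat\eta$ follow the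 clocks from then on; the schedule is unchanged.)

Run the rounds $1,\dots,\phi_*-1$ with $\phi_*=3m+2K$, and let $T_0$ be the time at which they end. Put $f_*=f(\phi_*)$ and $W=W_{f_*}$. Every finite $\phi_f$ is smaller than $\phi_*$, so $r_{f_*}=\infty$, and $D_i(\phi_*)=K$ for $i\le m-2$. In the prescribed configuration at time $T_0$, the blocks to the left of $W$ are empty, those to the right are full, and $W$ holds $c_*=k-G_{f_*}$ particles, with $0\le c_*<|B_{f_*}|+2n<|W|$ by Lemma~\ref{lem:front}. The last site of $W$ is $N-G_{f_*}=y_*+c_*$, so $y_*=N-k$ lies in $W$ and exactly $c_*$ sites of $W$ lie to its right.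

\begin{lemma}\label{lem:time}
For every value $f$ of the front, $t(W_f)\le\Psi_N\sum_{j:\,b_j\subset W_f}\theta_j$. Moreover $T_0\le(3m+2K)\tau+253\,\Psi_N\Theta$.
\end{lemma}

\begin{proof}
If $h(W_f)=0$, use $\theta_j\ge1$. Otherwise the maximal rise is attained at $x<y$ with $y-x<A\log N<M$ by (E1), so $x\in b_j\subset W_f$ and $y\in b_j\cup b_{j+1}$ for some $j$, and $e^{h(W_f)}\le\theta_j$.

A round lasts at most $\tau$ plus the sum, over its operations $(i,r)$ with $i\ge1$, of $\tau_i$ if $r=K$ and of $2t(W_{i+2})$ if the operation is filling. Each $i$ occurs at most once with $r=K$, which contributes at most $\sum_i\tau_i=\Psi_N\Theta$. Equilibrating $W_f$ can take time $e^{2H}N^{o(1)}$, but it is done a bounded number of times. Indeed, let $(f-2,r)$ be filling in round $\phi$. Then $\sigma_{r-1}<G_f+62n$ by Lemma~\ref{lem:front}. Also $\sigma_{r-1}\ge G_f$: for $f=m$ since $G_m=0$, and for $f<m$ since $\phi>\phi_{f+1}$ gives $r-1\ge r_{f+1}$. The numbers $\sigma_1,\sigma_2,\dots$ are spaced by $n$, so, counting $\sigma_0$, at most $63$ values of $r$ are possible. Each brick lies in at most two sets $W_f$,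 so the filling operations contribute at most $63\cdot2\cdot2\,\Psi_N\Theta=252\,\Psi_N\Theta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Tightness does not single out the configuration $\vee$; for the last step we use (E5), which says that $\vee$ has equilibrium probability at least $1/\log N$. After time $T_0$, equilibrate $W$ for time $t(W)\le\Psi_N\Theta$, and let $T=T_0+t(W)$. Let $\vee_W$ be the configuration with the $c_*$ particles on the sites of $W$ to the right of $y_*$. A configuration of $c_*$ particles in $W$ is described by the set $X$ of its occupied sites $x\le y_*$ and the set $X'$ of its vacant sites $u>y_*$, with $|X|=|X'|$. Inserting $V(y_*)$ once with each sign per pair,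
\[
\frac1{\pi_{W,c_*}(\vee_W)}=\sum_{|X|=|X'|}\ \prod_{x\in X}e^{V(y_*)-V(x)}\prod_{u\in X'}e^{V(u)-V(y_*)}\le\prod_{x\le y_*}\big(1+e^{V(y_*)-V(x)}\big)\prod_{u>y_*}\big(1+e^{V(u)-V(y_*)}\big),
\]
and the right side is at most $e^R\le\log N$. The clocks after $T_0$ are independent of those before, so by Corollary~\ref{cor:equil}
\[
\mathbf P(\hat\eta_T=\vee)\ge(1-N^{-10})\Big(\frac1{\log N}-e^{-(\log N)^2}\Big)\ge\frac1{2\log N}.
\]
By Lemma~\ref{lem:lower} the same bound holds for the scheduled process, and by Lemma~\ref{lem:censor} with the increasing function $\mathbf 1_{\{\vee\}}$ it holds for the process $\eta$ started from $\wedge$. Lemma~\ref{lem:coalesce} gives $t_{\rm mix}(\varepsilon)\le T\lceil2\log N\log(1/\varepsilon)\rceil$. By Lemma~\ref{lem:time}, \eqref{eq:m}, $K\le k/n+1$ and $k\ge1$,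
\[
T\le\big(9\Theta e^{-H}+31k\big)\,4(\log N)^2\Psi_Ne^H+254\,\Psi_N\Theta\le C(\log N)^2\Psi_N\big(\Theta+ke^H\big).
\]
Since $e^H=\alpha^{-1}N^{1/(2\lambda)+\delta/2}$, (E3) yields
\[
t^{N,k}_{\rm mix}(\varepsilon)\le N^{o(1)}\Big(N^{\max(1,1/\lambda)+\delta}+kN^{1/(2\lambda)+\delta/2}\Big)\le N^{2\delta}\max\big(N,\ N^{1/\lambda},\ kN^{1/(2\lambda)}\big)
\]
for $N$ large, on the event (E1)--(E5), whose probability tends to one by Lemmas~\ref{lem:E1} and~\ref{lem:env}. Together with Proposition~\ref{prop:lower}, and since $\delta>0$ is arbitrary, this proves the convergence in probability. If $k_N=N^{\beta+o(1)}$, then $\log k_N/\log N\to\beta$, which gives the last statement. \qed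

\begin{thebibliography}{9}

\bibitem{LY}
Hubert Lacoin and Shangjie Yang,
\emph{Mixing time for the asymmetric simple exclusion process in a random environment},
arXiv:2102.02606 (2021).

\end{thebibliography}
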